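\title{Universal superset recovery from one-bit measurements with $O\big(\frac{k}{\epsilon}\log\frac{en}{k}\big)$ rows}

\begin{abstract}
A matrix $A\in\mathbb{R}^{m\times n}$ achieves universal $\epsilon$-superset recovery if, for every nonzero $k$-sparse $x\in\mathbb{R}^n$, the signs of the entries of $Ax$ determine a set that contains the support of $x$ and at most $\epsilon\|x\|_0$ further indices. We show that $m=O\big(\frac{k}{\epsilon}\log\frac{en}{k}\big)$ rows suffice for all $\epsilon\in(0,1/3)$, which answers a question of Matsumoto, Mazumdar and Pal. The key observation is that a generic combination of signals with the same outcome has that outcome again, and that its support is the union of their supports. We also prove a lower bound that determines the optimal $m$ up to a factor $O(\log k)$ when $k\ge3$ and $n\ge4k$, and we show that approximate support recovery of $3k$-sparse vectors implies superset recovery of $k$-sparse vectors.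
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $A\in\mathbb{R}^{m\times n}$ have rows $a_1,\dots,a_m$. In one-bit compressed sensing, all that one observes of an unknown signal $x\in\mathbb{R}^n$ is the vector $\mathrm{sign}(Ax)\in\{-1,0,+1\}^m$. The sign is taken coordinatewise, with $\mathrm{sign}(t)=+1$ for $t>0$, $\mathrm{sign}(t)=-1$ for $t<0$, and $\mathrm{sign}(0)=0$. The observation does not change when $x$ is multiplied by a positive number, so the size of $x$ is lost. Its support $\mathrm{supp}(x)=\{j:x_j\ne0\}$ is invariant under scaling and is a natural thing to ask for. We write $[n]=\{1,\dots,n\}$ and $\|x\|_0=|\mathrm{supp}(x)|$, and we call $x$ \emph{$k$-sparse} if $\|x\|_0\le k$. Logarithms without a subscript are natural.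

\begin{definition}\label{def:superset}
Let $\epsilon>0$. The matrix $A$ \emph{achieves universal $\epsilon$-superset recovery of $k$-sparse vectors} if there is a map $D:\{-1,0,+1\}^m\to2^{[n]}$ such that for every nonzero $k$-sparse $x\in\mathbb{R}^n$ the set $S=D(\mathrm{sign}(Ax))$ satisfies
\[
S\supseteq\mathrm{supp}(x)\qquad\text{and}\qquad|S\setminus\mathrm{supp}(x)|\le\epsilon\|x\|_0 .
\]
The least number of rows of such a matrix is denoted by $m^*=m^*(n,k,\epsilon)$.
\end{definition}

Thus no index of the support may be missed, the number of false positives is measured against the true sparsity $\|x\|_0$ and not against $k$, and one matrix has to serve all signals.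

Three cases are immediate. The identity matrix displays the support, so $m^*\le n$. If $\epsilon<1/k$, then $\epsilon\|x\|_0<1$ and the support must be recovered exactly, so $m^*$ does not depend on $\epsilon$ in this range. If $k=1$ and $\epsilon<1$, the signals $ce_j$ produce the sign vector of the $j$-th column or its negative. Recovery is then possible exactly when the sign vectors of the columns lie in distinct classes of $\{-1,0,+1\}^m$ modulo $\pm$. There are $(3^m+1)/2$ classes, so $m^*=\lceil\log_3(2n-1)\rceil$.

For general $k$ and $\epsilon\in(0,1/3)$, the known upper bound is $m^*=\tilde O(\max\{k/\epsilon,k^{3/2}\})$, where $\tilde O$ hides polylogarithmic factors, and the known lower bound has the form $m^*=\Omega(\Lambda)$ with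
\begin{equation}\label{eq:quoted}
\Lambda=\frac{k}{\epsilon}\Big(\log\frac{k}{\epsilon}\Big)^{-1}\log\frac{n-k}{\epsilon k}.
\end{equation}
The range of parameters in which the latter can hold is the subject of Remark~\ref{rem:quoted}. For $\epsilon\ge k^{-1/2}$ the two expressions differ, up to logarithmic factors, by a factor of about $\epsilon\sqrt k$, which is of order $\sqrt k$ for constant $\epsilon$. Matsumoto, Mazumdar and Pal \cite{MMP} ask which side can be improved. In precise form:

\medskip
\noindent\textbf{Question.} \emph{Are there absolute constants $C,c>0$ such that $m^*(n,k,\epsilon)\le C\,\frac{k}{\epsilon}\big(\log\frac n\epsilon\big)^c$ for all integers $n>k\ge1$ and all $\epsilon\in(0,1/3)$?}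
\medskip

The answer is yes. Let
\[
Z(x)=\{i\in[m]:\langle a_i,x\rangle=0\}
\]
be the \emph{zero pattern} of $x$; it is determined by $\mathrm{sign}(Ax)$.

\begin{theorem}\label{thm:upper}
For all integers $n>k\ge1$ and all $\epsilon\in(0,1/3)$ there is a matrix $A\in\mathbb{R}^{m\times n}$ with
\[
m\le23040\,\frac{k}{\epsilon_*}\log\frac{en}{k},\qquad\epsilon_*=\max\Big\{\epsilon,\frac1{k+1}\Big\},
\]
that achieves universal $\epsilon$-superset recovery of $k$-sparse vectors. The decoder needs only the zero pattern $Z(x)$, not the signs.
\end{theorem}

Since $\epsilon<1/e$, we have $\log\frac{en}k\le1+\log n\le\log\frac n\epsilon$, and $\epsilon_*\ge\epsilon$. So the Question has a positive answer with $C=23040$ and $c=1$. To cover all $\epsilon$ by one formula, put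
\[
Q=k\min\{k,1/\epsilon\}.
\]
From $1/\epsilon_*=\min\{k+1,1/\epsilon\}\le2\min\{k,1/\epsilon\}$ and the identity matrix we obtain
\begin{equation}\label{eq:upperQ}
m^*\le\min\Big\{n,\ 46080\,Q\log\frac{en}k\Big\}.
\end{equation}
This is close to optimal.

\begin{theorem}\label{thm:lower}
Let $k\ge3$, $n>2k+1$ and $\epsilon\in(0,1/3)$. Every $A\in\mathbb{R}^{m\times n}$ that achieves universal $\epsilon$-superset recovery of $k$-sparse vectors has
\[
m\ge\min\Big\{n-2k-1,\ \frac{Q}{324}\cdot\frac{\log(n-2k)}{\log k}\Big\}.
\]
\end{theorem}

\begin{corollary}\label{cor:both}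
There is an absolute constant $c_0>0$ such that for $k\ge3$, $n\ge4k$ and $\epsilon\in(0,1/3)$,
\[
c_0\min\Big\{n,\frac{Q\log(en/k)}{\log k}\Big\}\le m^*\le\min\Big\{n,\ 46080\,Q\log\frac{en}k\Big\}.
\]
In particular, $m^*$ is determined up to a factor $O(\log k)$.
\end{corollary}

The observation behind Theorem~\ref{thm:upper} also removes false negatives from any approximate decoder, at the price of a factor $3$ in the sparsity and in the error. Here $\triangle$ is the symmetric difference.

\begin{proposition}\label{prop:approx}
Let $\epsilon\in(0,1)$. Suppose that a map $D_0:\{-1,0,+1\}^m\to2^{[n]}$ satisfies $|D_0(\mathrm{sign}(Az))\,\triangle\,\mathrm{supp}(z)|\le\frac\epsilon3\|z\|_0$ for all nonzero $3k$-sparse $z$. Then $A$ achieves universal $\epsilon$-superset recovery of $k$-sparse vectors.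
\end{proposition}

These are existence results; we do not claim an efficient decoding algorithm.

\section{Separating rows and cancellation}\label{sec:idea}

The \emph{pattern} of $A$ is the $0/1$ matrix $\beta=(\beta_{ij})$ with $\beta_{ij}=1$ exactly when $a_{ij}\ne0$. For $j\in[n]$ and $T\subset[n]$ put
\[
R_j=\{i:\beta_{ij}=1\},\qquad R(T)=\bigcup_{j\in T}R_j,\qquad J_T=\{j\notin T:R_j\subset R(T)\}.
\]
The columns in $J_T$ are \emph{covered} by $T$. For disjoint nonempty $T,U\subset[n]$, row $i$ \emph{separates $U$ from $T$} if $\beta_{ij}=0$ for all $j\in T$ and $\beta_{ij}=1$ for some $j\in U$. Let $N(T,U)$ be the number of such rows. Note that $N(T,U)=0$ if and only if $U\subset J_T$.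

\subsection*{Which answer to expect}
Suppose for a moment that $A$ and all signals have nonnegative entries. Then nothing cancels, and a signal with support $T$ has $Z(x)=[m]\setminus R(T)$. Deleting every column $j$ with $R_j\cap Z(x)\ne\emptyset$ leaves $T\cup J_T$. This decoder succeeds if $|J_T|\le\epsilon|T|$ for all $T$, that is, if $N(T,U)\ge1$ whenever $|U|>\epsilon|T|$. How many rows does that take? Heuristically, consider $|T|=k$ and $|U|\approx\epsilon k$, and let the entries of $\beta$ be independent and equal to $1$ with probability about $1/k$. A row misses $T$ with constant probability and meets $U$ with probability of order $\epsilon$, so no row separates with probability $e^{-\Omega(\epsilon m)}$. There are $e^{O(k\log(en/k))}$ pairs $(T,U)$, so a union bound succeeds for $m$ of order $\frac k\epsilon\log\frac{en}k$. Lemma~\ref{lem:cover} shows that the condition $|J_T|\le\epsilon|T|$ for $|T|\le k-1$ is necessary for real signals as well. The question is whether cancellation costs more.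

\subsection*{What cancellation destroys}
For real signals and $k\ge2$, deletion fails as soon as some row $a_i$ has two nonzero entries $a_{ij},a_{ij'}$: the row vanishes at $x=a_{ij'}e_j-a_{ij}e_{j'}$, and both indices of the support are deleted. A decoder that never misses an index must output the supports of \emph{all} $k$-sparse signals $y$ that share the observed outcome. Let $x$ be the true signal, with support $T$, and call such $y$ competitors. Two difficulties appear.

First, a competitor can cancel a separating row. Let $U=\mathrm{supp}(y)\setminus T$. A row that separates $U$ from $T$ vanishes at $x$, hence at $y$, and this is one linear equation for the restriction of $y$ to $U$. One equation in $|U|$ unknowns is easily solved. But $|U|$ equations in general position have no solution with all coordinates nonzero (Lemma~\ref{lem:rank}), so we ask for $N(T,U)\ge|U|$. This costs only a constant factor, since with $m$ as above the expected number of separating rows is of order $\epsilon m\approx k\log\frac{en}k$, which exceeds $|U|$.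

Second, this argument bounds what a \emph{single} competitor adds to $T$, whereas the decoder outputs what all of them add together. Many competitors, each adding one index, may together add many. The remedy is to merge several competitors into one vector (Lemma~\ref{lem:super}).

\begin{example}\label{ex:small}
Let $k=2$ and
\[
A=\begin{pmatrix}1&1&0&2\\0&1&1&1\end{pmatrix},\qquad x=e_1,\qquad y_1=e_2-e_3,\qquad y_2=e_3-e_4 .
\]
Then $Ax=Ay_1=(1,0)^\top$ and $Ay_2=(-2,0)^\top$, so all three vectors have zero pattern $\{2\}$. Consider
\[
z=x+c_1y_1+c_2y_2=(1,\ c_1,\ c_2-c_1,\ -c_2)^\top,\qquad Az=(1+c_1-2c_2,\ 0)^\top.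
\]
The second row vanishes at $z$ for every $c$. The vector $z$ has support $\{1,2,3,4\}$ and zero pattern $\{2\}$ unless $c$ lies on one of the four lines $c_1=0$, $c_2=0$, $c_1=c_2$, $1+c_1=2c_2$. The choice $c=(1,1)$ is bad twice over, while $c=(1,2)$ gives $z=(1,1,1,-2)^\top$ and $Az=(-2,0)^\top$. Two competitors have become one vector whose support contains that of $x$; it is $4$-sparse but no longer $2$-sparse.

Now take $T=\{1\}$ and $U=\{2,3\}$. Only the second row separates $U$ from $T$, and $x+y_1$ cancels it. Add a second separating row $(0,g,g',*)$. A vector $z$ with support $\{1,2,3\}$ and $Z(z)=Z(x)$ must satisfy $z_2+z_3=0$ and $gz_2+g'z_3=0$. If exactly one of $g,g'$ is nonzero, the second equation forces $z_2=0$ or $z_3=0$. If both are nonzero, the determinant is $g'-g$, and $z_2=z_3=0$ unless $g=g'$. So two separating rows exclude $z$, provided that their nonzero entries are generic; for a matrix with entries $0$ and $1$ they need not.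
\end{example}

\section{Superposition and nested supports}\label{sec:super}

In this section $A$ is arbitrary, and $\Phi$ is either of the two \emph{outcome maps} $x\mapsto Z(x)$ and $x\mapsto\mathrm{sign}(Ax)$. We use repeatedly that finitely many proper affine subspaces of $\mathbb{R}^d$ cannot cover a nonempty open set, because each has Lebesgue measure zero. The zero set of an affine function that is not identically zero is empty or is such a subspace.

\begin{lemma}[Superposition]\label{lem:super}
Let $x,y_1,\dots,y_d\in\mathbb{R}^n$ satisfy $\Phi(y_l)=\Phi(x)$ for all $l$. Then there is $z\in\mathbb{R}^n$ with $\Phi(z)=\Phi(x)$ and $\mathrm{supp}(z)=\mathrm{supp}(x)\cup\bigcup_{l}\mathrm{supp}(y_l)$.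
\end{lemma}

\begin{proof}
Let $W$ be the union of the supports and put $z(c)=x+\sum_lc_ly_l$ for $c\in(0,\infty)^d$. For either outcome map, $Z(y_l)=Z(x)$ for all $l$. For $j\notin W$ we have $z(c)_j=0$, and for $i\in Z(x)$ we have $\langle a_i,z(c)\rangle=0$, whatever $c$ is. For $j\in W$, the affine function $c\mapsto z(c)_j$ is not identically zero, since its constant term $x_j$ or one of its coefficients $(y_l)_j$ is nonzero. For $i\notin Z(x)$, the affine function $c\mapsto\langle a_i,z(c)\rangle$ has the nonzero constant term $\langle a_i,x\rangle$. Choose $c\in(0,\infty)^d$ at which none of these finitely many functions vanishes. Then $z=z(c)$ has support $W$ and $Z(z)=Z(x)$. If $\Phi$ is the sign map, then for each $i$ the number $\langle a_i,z\rangle$ is a combination with positive coefficients of numbers of one common sign, so $\mathrm{sign}(Az)=\mathrm{sign}(Ax)$.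
\end{proof}

The \emph{canonical decoder} for $\Phi$ sends an outcome $b$ to
\[
S_\Phi(b)=\bigcup\{\mathrm{supp}(y):\ y\ne0,\ \|y\|_0\le k,\ \Phi(y)=b\}.
\]
It never misses an index, and every decoder that sees only $\Phi(x)$ and never misses an index outputs a superset of $S_\Phi(b)$. So only the size of $S_\Phi(b)$ is in question. Merging all competitors would give a vector with support $S_\Phi(b)$, but this set may be much larger than $k$, and a matrix with few rows cannot control supports of every size. We therefore add competitors one at a time and stop as soon as the allowance is exceeded.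

For $\eta>0$, an \emph{$\eta$-confusion for $\Phi$} is a pair $x,z\in\mathbb{R}^n$ with supports $T\subset W$ such that
\[
1\le|T|\le k,\qquad(1+\eta)|T|<|W|\le3k,\qquad\Phi(x)=\Phi(z).
\]

\begin{lemma}[Reduction to nested supports]\label{lem:reduce}
Let $\eta\in(0,1]$, and suppose that there is no $\eta$-confusion for $\Phi$. Then for every nonzero $k$-sparse $x$ the set $S=S_\Phi(\Phi(x))$ satisfies $S\supseteq\mathrm{supp}(x)$ and $|S\setminus\mathrm{supp}(x)|\le\eta\|x\|_0$.
\end{lemma}

\begin{proof}
Let $T=\mathrm{supp}(x)$. The inclusion holds because $y=x$ occurs in the union. Suppose that $|S|>(1+\eta)|T|$. Since $S$ is finite, there are nonzero $k$-sparse $y_1,\dots,y_d$ with $\Phi(y_l)=\Phi(x)$ whose supports together with $T$ cover $S$. Put $W_v=T\cup\bigcup_{l\le v}\mathrm{supp}(y_l)$, so that $W_0=T$ and $W_d=S$. Let $v$ be the first index with $|W_v|>(1+\eta)|T|$; it exists, and $v\ge1$. By minimality and $\eta\le1$,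
\[
|W_v|\le|W_{v-1}|+k\le(1+\eta)k+k\le3k .
\]
Lemma~\ref{lem:super} gives $z$ with support $W_v$ and $\Phi(z)=\Phi(x)$. The pair $x,z$ is an $\eta$-confusion, a contradiction.
\end{proof}

Little is lost in this reduction. A decoder that sees only $\Phi(x)$ is defeated by every $\eta$-confusion with $|W|\le k$, because its output must then contain $W$. The vector $z$ with $k<|W|\le3k$ is not a signal, only a witness.

\begin{proof}[Proof of Proposition~\ref{prop:approx}]
By Lemma~\ref{lem:reduce} with $\eta=\epsilon$ and $\Phi$ the sign map, it suffices to exclude $\epsilon$-confusions. Let $x,z$ be one, with supports $T\subset W$ and common outcome $b$. Both vectors are nonzero and $3k$-sparse, so the hypothesis applies to both and gives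
\[
\Big(1-\frac\epsilon3\Big)|W|\le|D_0(b)|\le\Big(1+\frac\epsilon3\Big)|T| .
\]
Since $1-\epsilon/3\ge2/3$, we get $\frac{1+\epsilon/3}{1-\epsilon/3}=1+\frac{2\epsilon/3}{1-\epsilon/3}\le1+\epsilon$. Hence $|W|\le(1+\epsilon)|T|$, a contradiction.
\end{proof}

\section{Generic entries}\label{sec:rank}

We now pass from the existence of vectors to a condition on the pattern alone. Fix a $0/1$ matrix $\beta$ and let $a_{ij}=\beta_{ij}g_{ij}$, with independent standard Gaussian variables $g_{ij}$. The sets $N(T,U)$ counts are defined by $\beta$. The restrictions of $|U|$ separating rows to $U$ need not be linearly independent: several rows may meet $U$ in the same single column. As in Example~\ref{ex:small}, what holds is weaker and sufficient: each new row lowers the dimension of the solution space as long as that space contains a vector that could be the restriction of a competitor. Call $u\in\mathbb{R}^U$ \emph{full} if all its coordinates are nonzero.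

\begin{lemma}\label{lem:rank}
Let $T,U\subset[n]$ be disjoint and nonempty with $N(T,U)\ge|U|$. Almost surely, there are no $x,z\in\mathbb{R}^n$ with $\mathrm{supp}(x)=T$, $\mathrm{supp}(z)=T\cup U$ and $Z(x)=Z(z)$.
\end{lemma}

\begin{proof}
Let $t=|U|$, let $i_1,\dots,i_t$ be distinct rows that separate $U$ from $T$, and let $w_l\in\mathbb{R}^U$ be the restriction of $a_{i_l}$ to $U$. Put $V_0=\mathbb{R}^U$ and $V_l=\{u\in V_{l-1}:\langle w_l,u\rangle=0\}$. Let $B_l$ be the event that $V_{l-1}$ contains a full vector and $V_l=V_{l-1}$. (It is measurable: a subspace contains a full vector if and only if it lies in no coordinate hyperplane, and $V_{l-1}\subset\{u_j=0\}$ means that $e_j$ is in the span of $w_1,\dots,w_{l-1}$, so $B_l$ is described by ranks.)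

Fix the values of $w_1,\dots,w_{l-1}$, and with them $V_{l-1}$. If $V_{l-1}$ contains no full vector, $B_l$ does not occur. Otherwise pick a full $u\in V_{l-1}$. On $B_l$ we have
\[
0=\langle w_l,u\rangle=\sum_{j\in U:\ \beta_{i_lj}=1}g_{i_lj}\,u_j .
\]
The sum is nonempty because row $i_l$ meets $U$, its coefficients $u_j$ are nonzero, and $w_l$ is independent of the earlier rows. So the sum is a Gaussian variable of positive variance and vanishes with probability zero. By Fubini's theorem, $\Pr[B_l]=0$.

Suppose that none of $B_1,\dots,B_t$ occurs. If $V_t$ contained a full vector, so would every $V_{l-1}\supseteq V_t$; then the dimension would drop at each of the $t$ steps, so $V_t=\{0\}$, which contains no full vector. Thus $V_t$ contains no full vector. Now let $x,z$ be as in the statement. Each row $a_{i_l}$ vanishes on $T$, so $i_l\in Z(x)=Z(z)$, and the restriction $z_U$ satisfies $\langle w_l,z_U\rangle=\langle a_{i_l},z\rangle=0$. Hence $z_U$ is a full vector in $V_t$, which is impossible.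
\end{proof}

\section{A random pattern at all scales}\label{sec:upper}

Fix $n>k\ge1$ and $\eta\in(0,1/2]$. A pair $(T,U)$ of disjoint subsets of $[n]$ of sizes $s=|T|$, $t=|U|$ is \emph{admissible} if
\[
1\le s\le k,\qquad t>\eta s,\qquad s+t\le\min\{3k,n\}.
\]
An $\eta$-confusion with supports $T\subset W$ yields the admissible pair $(T,W\setminus T)$.

\begin{proposition}\label{prop:pattern}
There is a $0/1$ matrix $\beta$ with $n$ columns and $m\le23040\,\frac k\eta\log\frac{en}k$ rows such that $N(T,U)\ge|U|$ for every admissible pair $(T,U)$.
\end{proposition}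

We use two standard estimates. If $X$ is a binomial variable with mean $\mu$, the Chernoff bound gives $\Pr[X\le\mu/2]\le e^{-\mu/8}$. For integers $1\le q\le N$,
\begin{equation}\label{eq:binom}
\sum_{v=0}^q\binom Nv\le\Big(\frac{eN}q\Big)^q,
\end{equation}
because $(q/N)^q\sum_{v\le q}\binom Nv\le\sum_v\binom Nv(q/N)^v=(1+q/N)^N\le e^q$.

The sizes $s$ and $t$ range from $1$ to a multiple of $k$. For $M=\max\{s,t\}$, a row of density about $1/M$ separates with probability of order $t/M$, and there are about $(en/M)^{2M}$ pairs to serve. We therefore use one block of rows for each dyadic value of $M$; the sizes of the blocks grow almost geometrically, so the last one dominates.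

\begin{proof}
Let $L=\lceil\log_2\min\{3k,n\}\rceil$, $H=2^L$ and $\lambda_h=\log\frac{2en}{2^h}$ for $0\le h\le L$. Then $k\le\min\{3k,n\}\le H<2\min\{3k,n\}$. In particular $H<2n$, so $\lambda_h\ge\lambda_L>1$. For each $h$ take a block of $m_h=\lceil240\cdot2^h\lambda_h/\eta\rceil$ rows whose entries equal $1$ with probability $p_h=2^{-(h+1)}$, all entries being independent.

\emph{Number of rows.} Since $\lceil y\rceil\le2y$ for $y\ge1$, we have $m_h\le480\cdot2^h\lambda_h/\eta$. From $\lambda_h=\lambda_L+(L-h)\log2$, $\sum_{h\le L}2^h\le2H$ and $\sum_{h\le L}2^h(L-h)\le H\sum_{v\ge0}v2^{-v}=2H$ we get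
\[
\sum_{h=0}^L2^h\lambda_h\le2H\lambda_L+2H\log2\le4H\lambda_L .
\]
Now $H<6k$, and $H\ge k$ gives $\lambda_L\le\log\frac{2en}k\le2\log\frac{en}k$, as $en/k>2$. Hence
\[
m\le\frac{480}\eta\cdot4\cdot6k\cdot2\log\frac{en}k=23040\,\frac k\eta\log\frac{en}k .
\]

\emph{One pair.} Let $(T,U)$ be admissible with sizes $s,t$. Put $M=\max\{s,t\}$ and $h=\lceil\log_2M\rceil\le L$, so that $2^{h-1}<M\le2^h$. With $p=p_h$ we have $ps\le\frac12$ and $pt\le\frac12$. The concave function $\log(1-p)$ lies above its chord $-p\log4$ on $[0,\frac12]$, so $(1-p)^s\ge4^{-ps}\ge\frac12$. Also $1-(1-p)^t\ge1-e^{-pt}\ge pt(1-\frac{pt}2)\ge\frac34pt$. A row of block $h$ therefore separates $U$ from $T$ with probability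
\[
(1-p)^s\big(1-(1-p)^t\big)\ge\frac12\cdot\frac34\cdot\frac t{2^{h+1}}=\frac3{16}\cdot\frac t{2^h}\ge\frac t{6\cdot2^h}.
\]
The number of separating rows in block $h$ is binomial with mean $\mu\ge40\,t\lambda_h/\eta\ge2t$, and it is at most $N(T,U)$. If $N(T,U)<t$, this number is below $\mu/2$, so
\[
\Pr[N(T,U)<t]\le e^{-\mu/8}\le e^{-5t\lambda_h/\eta}.
\]

\emph{All pairs of given sizes.} By \eqref{eq:binom} there are at most $\binom ns\binom nt\le e^{f(s)+f(t)}$ pairs of sizes $s,t$, where $f(y)=y\log\frac{en}y$. Since $f'(y)=\log\frac ny\ge0$ on $[1,n]$, we have $f(s)+f(t)\le2f(M)$. From $M>2^{h-1}$ we get $\log\frac{en}M\le\lambda_h$. Moreover $M\le t/\eta$, because $t\le t/\eta$ and $s<t/\eta$; this is where the allowance for false positives pays for the choice of $T$. So $f(s)+f(t)\le2t\lambda_h/\eta$, and some admissible pair of sizes $s,t$ has $N(T,U)<t$ with probability at most $e^{-3t\lambda_h/\eta}$.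

\emph{All sizes.} We have $t/\eta\ge s$ and, as $\eta\le\frac12$, $t/\eta\ge2t$, so $t/\eta\ge\frac12(s+2t)$. With $\lambda_h\ge1$, the total probability of failure is at most
\[
\sum_{s\ge1}e^{-3s/2}\sum_{t\ge1}e^{-3t}=\frac1{e^{3/2}-1}\cdot\frac1{e^3-1}<0.29\cdot0.053<1 .
\]
So some realization of $\beta$ has the required property.
\end{proof}

\begin{remark}
A single block of $\lceil240H\log(en)/\eta\rceil$ rows of density $1/(2H)$ also works: in the proof, replace $2^h$ by $H$ and $\lambda_h$ by $\log(en)$, and use $\log\frac{en}M\le\log(en)$. The several scales serve to replace $\log(en)$ by $\log\frac{en}k$.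
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Put $\eta=\epsilon_*$; then $\eta\le\frac12$, since $\epsilon<\frac13$ and $k\ge1$. Take $\beta$ from Proposition~\ref{prop:pattern} and let $a_{ij}=\beta_{ij}g_{ij}$ as in Section~\ref{sec:rank}. There are finitely many admissible pairs, so almost surely the conclusion of Lemma~\ref{lem:rank} holds for all of them. Fix such a realization $A$. It has no $\eta$-confusion for $\Phi=Z$. Define $D(\sigma)=S_Z(\{i:\sigma_i=0\})$, which depends only on the zero pattern. By Lemma~\ref{lem:reduce}, for every nonzero $k$-sparse $x$ the set $S=D(\mathrm{sign}(Ax))$ contains $\mathrm{supp}(x)$ and satisfies $|S\setminus\mathrm{supp}(x)|\le\epsilon_*\|x\|_0$. If $\epsilon_*=\epsilon$, this is the claim. Otherwise $|S\setminus\mathrm{supp}(x)|\le\frac k{k+1}<1$, so $S=\mathrm{supp}(x)$.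
\end{proof}

\section{The lower bound}\label{sec:lower}

A lower bound must hold for every real matrix, so we first extract a property of the sets $R_j$ of Section~\ref{sec:idea}. A covered column can hide behind a signal that cancels no row.

\begin{lemma}\label{lem:cover}
If $A$ achieves universal $\epsilon$-superset recovery of $k$-sparse vectors, then $|J_T|\le\epsilon|T|$ for every $T\subset[n]$ with $1\le|T|\le k-1$.
\end{lemma}

\begin{proof}
On $\mathbb{R}^T$, the coordinates $x_j$ ($j\in T$) and the forms $\langle a_i,x\rangle$ ($i\in R(T)$) are nonzero linear forms. Choose $x$ with support $T$ at which none of them vanishes. Let $j\in J_T$. For small $\delta>0$ the vector $x+\delta e_j$ has the same sign vector as $x$: the nonzero numbers $\langle a_i,x\rangle$, $i\in R(T)$, keep their signs, and the rows $i\notin R(T)$ vanish on $T\cup\{j\}$ because $R_j\subset R(T)$. This vector is $k$-sparse since $|T|\le k-1$. Hence $D(\mathrm{sign}(Ax))$ contains $j$. So it contains $J_T$, and Definition~\ref{def:superset} applied to $x$ gives $|J_T|\le\epsilon|T|$.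
\end{proof}

It remains to show that if $m$ is small, some set $T$ of at most $s=k-1$ columns covers $\ell>\epsilon s$ others. Cut each $R_j$ into $r$ parts. If each part of $R_j$ lies inside some other column, then $r$ columns cover $j$, and $\ell r$ columns cover $\ell$ such $j$. Otherwise $j$ owns a part that lies in no other column, and the number of such $j$ is at most the number of small subsets of $[m]$. For the parts to be small the columns must be small, so we spend half of the budget $s$ on removing the rows of the largest columns, and half on covering.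

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
\emph{Parameters.} Let $s=k-1\ge2$, $s_0=\lceil s/2\rceil$, $s_1=\lfloor s/2\rfloor$, $\ell=\lfloor\epsilon s\rfloor+1$ and $r=\lfloor s_1/\ell\rfloor$. Since $\ell>\epsilon s$, Lemma~\ref{lem:cover} gives
\begin{equation}\label{eq:few}
|J_T|<\ell\qquad\text{whenever }1\le|T|\le s .
\end{equation}
The hypothesis $\epsilon<\frac13$ ensures $r\ge1$. Indeed, $\lfloor\epsilon s\rfloor<s/3$ gives $\ell\le\lceil s/3\rceil$, and $\lceil s/3\rceil\le s_1$: for $s=2,\dots,6$ the two sides are $(1,1)$, $(1,1)$, $(2,2)$, $(2,2)$, $(2,3)$, and for $s\ge7$ we have $\frac{s+2}3\le\frac{s-1}2$. Also $m\ge1$, since without rows $J_{\{1\}}$ would have $n-1>\epsilon$ elements.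

\emph{Removing large columns.} Choose $s_0$ distinct columns one after another, each time a column of maximal gain, the gain being the number of its rows not contained in earlier chosen columns. The gain of a fixed column does not increase from step to step. So a column that is still available after step $v$ has, at any later time, gain at most that of the column chosen at step $v$. In particular the gains of the chosen columns are nonincreasing; their sum is at most $m$, so the last is at most $m/s_0\le2m/s$. Let $T_0$ be the chosen set, $E=[n]\setminus T_0$, and $R_j'=R_j\setminus R(T_0)$. Then $|R_j'|\le2m/s$ for all $j\in E$.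

\emph{Private parts.} Let $q=\lceil2m/(sr)\rceil\ge1$, so that $rq\ge2m/s$. Partition each $R_j'$, $j\in E$, into $r$ possibly empty parts of size at most $q$. A part $P$ of $R_j'$ is \emph{private} if $P\not\subset R'_{j'}$ for all $j'\in E\setminus\{j\}$. Let $E_1$ be the set of $j\in E$ without a private part. For $j\in E_1$, pick for each part a column of $E\setminus\{j\}$ that contains it. This gives a set $O(j)\subset E\setminus\{j\}$ with $|O(j)|\le r$ and $R_j\subset R(T_0\cup O(j))$.

\emph{The set $E_1$ is small.} If $\ell=1$, a single $j\in E_1$ contradicts \eqref{eq:few} with $T=T_0\cup O(j)$. For larger $\ell$ we need $\ell$ columns of $E_1$ none of which is used to cover another, since $J_T$ counts only columns outside $T$. Let $G$ be the graph on $E_1$ with the edges $\{j,j'\}$, $j'\in O(j)\cap E_1$. Assign such an edge to $j$; each vertex receives at most $r$ edges. So an induced subgraph on $v\ge1$ vertices has at most $rv$ edges, hence degree sum at most $2rv$ and a vertex of degree at most $2r$. Such a graph has a proper coloring with $2r+1$ colors: remove a vertex of degree at most $2r$, color the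 rest by induction, and give the vertex a color that its neighbors do not use. Suppose $|E_1|\ge\ell(2r+1)$. Then some color class has at least $\ell$ vertices, and we get a set $J\subset E_1$ of $\ell$ pairwise nonadjacent vertices. Put $T=T_0\cup\bigcup_{j\in J}O(j)$. Then $T\cap J=\emptyset$, because $J\subset E$ is disjoint from $T_0$ and $j'\in O(j)$ with $j,j'\in J$ would be an edge. Moreover $1\le|T|\le s_0+\ell r\le s_0+s_1=s$ and $J\subset J_T$. This contradicts \eqref{eq:few}. Hence $|E_1|<\ell(2r+1)\le2s_1+\ell\le s+\ell$.

\emph{Counting.} Choose a private part $P_j$ for each $j\in E\setminus E_1$. These sets are distinct, since $P_j=P_{j'}$ with $j\ne j'$ would give $P_j\subset R'_{j'}$. So $|E\setminus E_1|\le\sum_{v\le q}\binom mv$. Since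
\[
s_0+s+\ell\le\frac{s+1}2+s+\frac{s+2}3=\frac{11s+7}6\le2s+2=2k,
\]
the identity $n=s_0+|E_1|+|E\setminus E_1|$ gives
\begin{equation}\label{eq:count}
n-2k\le\sum_{v=0}^q\binom mv .
\end{equation}

\emph{Solving for $m$.} If $q=1$, then \eqref{eq:count} reads $m\ge n-2k-1$; this case, of which the identity matrix is the model, accounts for the first term of the minimum. Let $q\ge2$. As $sr\ge2$, we have $q\le m$, so \eqref{eq:binom} applies. The definition of $q$ gives $m/q\le sr/2$ and $m>sr(q-1)/2\ge srq/4$. Since $r\le s\le k$ and $e<3\le k$, we have $e\,sr/2\le k^3$. Hence $\log(n-2k)\le q\log\frac{e\,sr}2\le3q\log k$, and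
\[
m\ge\frac{srq}4\ge\frac{sr}{12}\cdot\frac{\log(n-2k)}{\log k}.
\]
Finally we bound $sr$ from below. As $s_1/\ell\ge1$ and $\lfloor y\rfloor\ge y/2$ for $y\ge1$, we have $r\ge s_1/(2\ell)$. Also $s_1\ge s/3$ (for $s=2$ directly, and $\frac{s-1}2\ge\frac s3$ for $s\ge3$), and $\ell\le\epsilon s+1\le2\max\{\epsilon s,1\}$. So $r\ge\frac s{6\ell}\ge\frac1{12}\min\{1/\epsilon,s\}$. For $k\ge3$ we have $s\ge\frac23k$, and therefore $sr\ge\frac1{12}\cdot\frac49\,k\min\{1/\epsilon,k\}=Q/27$. Since $12\cdot27=324$, the theorem follows.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:both}]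
The upper bound is \eqref{eq:upperQ}. Since $n\ge4k\ge12$, we have $n>2k+1$ and $n-2k-1\ge\frac n2-1\ge\frac n3$. Also $\log(n-2k)\ge\log\frac n2\ge\frac12\log\frac{en}k$, where the last inequality says $n^2/4\ge en/k$ and holds because $nk\ge36>4e$. Theorem~\ref{thm:lower} gives the lower bound with $c_0=1/648$. As $\log k\ge1$, the upper bound is at most $46080\log k$ times the minimum on the left.
\end{proof}

\begin{remark}[The range of the bound \eqref{eq:quoted}]\label{rem:quoted}
The inequality $m^*\ge c\Lambda$ with an absolute constant $c>0$ needs two restrictions. It fails when $n$ is small: for $k\ge4$, $\epsilon=1/k$ and $n=4k$ we have $\Lambda=k^2\log(3k)/(2\log k)\ge k^2/2$, while $m^*\le4k$. It also fails when $\epsilon$ is much smaller than $1/k$, however large $n$ is. Indeed, for $\epsilon\le1/k$ the bound \eqref{eq:upperQ} gives $m^*\le46080\,k^2\log\frac{en}k$, while for fixed $k$ and $\epsilon$,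
\[
\lim_{n\to\infty}\frac{\Lambda}{k^2\log(en/k)}=\frac1{\epsilon k\log(k/\epsilon)},
\]
which tends to infinity as $\epsilon\to0$. For $1/k\le\epsilon<1/3$ and $n\ge3k$, on the other hand, Theorem~\ref{thm:lower} gives $m^*\ge\min\{n-2k-1,\Lambda/648\}$: here $k\ge4$, $Q=k/\epsilon$, $\log\frac k\epsilon\ge\log k$, and $\log\frac{n-k}{\epsilon k}\le\log(n-k)\le\log(2(n-2k))\le2\log(n-2k)$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{MMP}
Namiko Matsumoto, Arya Mazumdar, Soumyabrata Pal,
\emph{Improved Support Recovery in Universal One-bit Compressed Sensing},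
arXiv:2210.16657 (2022).

\end{thebibliography}
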